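# Entropy, local degrees and connected preimages on the Berkovich line

## 1. The first guess: entropy is the mean cost of choosing a preimage

Let $K$ be an algebraically closed field, complete for a non-trivial non-archimedean absolute value $|\cdot|$, with no restriction on its characteristic or residue characteristic. Let $R$ be a rational function over $K$ of degree $d=\deg(R)\ge 2$. It acts on the Berkovich projective line $X=\mathsf P^1_K$. A point $y\in X$ has $d$ preimages counted with multiplicity, the multiplicity of $z$ being its local degree $\deg_R(z)$. The equilibrium measure $\rho_R$ is the invariant probability measure that describes the distribution of iterated preimages of any non-exceptional point.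

How large should the entropy $h_{\rho_R}(R)$ be? Choose a preimage $z$ of $y$ at random, with probability $\deg_R(z)/d$. Naming the choice costs $\log\big(d/\deg_R(z)\big)$ units of information, and entropy should be the average cost per step. So one guesses
$$h_{\rho_R}(R)=\int_X\log\frac{d}{\deg_R}\,d\rho_R=\log\frac{\deg(R)}{\underline{\deg}(R)},\qquad \underline{\deg}(R):=\exp\Big[\int_X\log\deg_R\,d\rho_R\Big].\tag{1}$$
The number $\underline{\deg}(R)$ is the *mean degree* of $R$. Half of the guess is known: for every such $K$ and $R$,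
$$h_{\rho_R}(R)\ \ge\ \log\frac{\deg(R)}{\underline{\deg}(R)}.\tag{$\ast$}$$
In "Théorie ergodique des fractions rationnelles sur un corps ultramétrique" (arXiv:0709.0092), Favre and Rivera-Letelier ask: "Pour toute fraction rationnelle, a-t'on égalité dans $(\ast)$ ?" We prove that the answer is yes. The proof gives an inequality for every invariant measure (Theorem 1), the list of measures for which it is an equality (Theorem 2), and Rokhlin's formula (Theorem 3).

## 2. The tree, the map, and finite partitions

**Points and balls.** Points of $X$ other than $\infty$ are multiplicative seminorms on $K[z]$ extending $|\cdot|$. Besides the points of $\mathbb P^1_K$ (type I) there is, for $a\in K$ and $r>0$, the point $S(a,r)$: the sup norm on the disc $\{|z-a|\le r\}$. It is of type II if $r\in|K^*|$ and of type III otherwise. (Type IV points come from nested discs with empty intersection.) A *ball* is a connected component of $X\setminus\{S\}$ with $S$ of type II. For $S=S(0,1)$ the balls are $\{|z|>1\}$ and the sets $\{|z-b|<1\}$ with $|b|\le1$: one for each point of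 the projective line over the residue field, hence infinitely many. The open annulus $\{r_1<|z|<r_2\}$ with $r_1,r_2\in|K^*|$ is the intersection of two balls. We write $\mathcal A$ for the algebra of sets generated by the balls, and $\mathcal B$ for the Borel sets.

The following textbook facts hold over any such $K$. They are in Favre–Rivera-Letelier (Proc. LMS 2010, §2) and in Baker–Rumely, *Potential Theory and Dynamics on the Berkovich Projective Line* (AMS 2010, Ch. 2 and 9).

**(F1)** $X$ is compact, Hausdorff, connected and locally connected. Balls are open, and finite intersections of balls form a base of the topology.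

**(F2)** $R$ is continuous and surjective with finite fibres, $\deg_R(x)\in\{1,\dots,d\}$, and $\sum_{R(z)=y}\deg_R(z)=d$ for all $y$. If $\varphi$ is continuous on $X$, so is $R_*\varphi(y):=\sum_{R(z)=y}\deg_R(z)\,\varphi(z)$.

**Measures.** "Measure" means Radon probability measure on $X$ unless a total mass is mentioned; $X$ need not be metrizable, so the word Radon matters. "Invariant" means $\mu(R^{-1}E)=\mu(E)$ for all $E\in\mathcal B$. "Without atoms" means that points have mass $0$; "purely atomic" means carried by a countable set. For a measure $\mu$ put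
$$I(\mu)=\int_X\log\frac{d}{\deg_R}\,d\mu\in[0,\log d].$$
(We shall see that $\deg_R$ is Borel.) Let $R^*\mu$ be the Radon measure of mass $d$ given by $\varphi\mapsto\int R_*\varphi\,d\mu$ on continuous functions. The measure $\rho_R$ satisfies $R^*\rho_R=d\,\rho_R$ (Favre–Rivera-Letelier).

**Entropy.** Partitions are finite and Borel. Write $\zeta^n=\bigvee_{i=0}^{n-1}R^{-i}\zeta$ and $\phi(t)=-t\log t$, with $\phi(0)=0$. Then $H_\mu(\zeta)=\sum_{F\in\zeta}\phi(\mu(F))$ and $H_\mu(\zeta|\xi)=\sum_{U\in\xi}\mu(U)H_{\mu(\cdot|U)}(\zeta)$. For invariant $\mu$, $h_\mu(R,\zeta)=\lim\frac1nH_\mu(\zeta^n)$ and $h_\mu(R)=\sup_\zeta h_\mu(R,\zeta)$. For a sub-$\sigma$-algebra $\mathcal G$,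
$$H_\mu(\zeta|\mathcal G)=\sum_{F\in\zeta}\int\phi\big(E_\mu(\chi_F|\mathcal G)\big)d\mu=-\sum_{F\in\zeta}\int_F\log E_\mu(\chi_F|\mathcal G)\,d\mu ,$$
which agrees with $H_\mu(\zeta|\xi)$ if $\mathcal G$ is generated by $\xi$. We use these standard rules.

* **(E1)** $H_\mu(\xi\vee\zeta|\kappa)=H_\mu(\zeta|\kappa)+H_\mu(\xi|\zeta\vee\kappa)$. If $\xi$ has at most $k$ nonempty traces on a set $U$, then $H_{\mu(\cdot|U)}(\xi)\le\log k$.
* **(E2)** Conditional entropy grows when the partition is refined and drops when the condition is refined. In particular $H_\mu(\xi\vee\zeta|\kappa)\le H_\mu(\xi|\kappa)+H_\mu(\zeta|\kappa)$.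
* **(E3)** If $\mu$ is invariant, $H_\mu(R^{-1}\xi|R^{-1}\zeta)=H_\mu(\xi|\zeta)$.
* **(E4)** $h_\mu(R,\xi)\le h_\mu(R,\zeta)+H_\mu(\xi|\zeta)$.
* **(E5)** $h_\mu(R,\zeta)=\lim_nH_\mu\big(\zeta\,\big|\bigvee_{i=1}^nR^{-i}\zeta\big)\ \ge\ H_\mu(\zeta|R^{-1}\mathcal B)$.

We also write $H_2(t)=\phi(t)+\phi(1-t)$. It is concave on $[0,1]$, increasing on $[0,\frac12]$, and tends to $0$ as $t\to0$.

## 3. Three maps where both sides of (1) can be computed

**Example 1 (power map).** Let $R(z)=z^d$. Then $S(0,r)\mapsto S(0,r^d)$ with local degree $d$, so $R^{-1}(S(0,s))=\{S(0,s^{1/d})\}$. For $s\neq1$ the backward orbit of $S(0,s)$ is infinite and converges to $S(0,1)$. Hence $\rho_R=\delta_{S(0,1)}$. The entropy is $0$ and $\deg_R=d$ almost everywhere, so both sides of (1) are $0$.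

**Example 2 (two discs).** Let $R(z)=z(z-1)/\pi$ with $0<|\pi|<1$, and let $D=\{|z|\le1\}$. Then $R^{-1}(D)=D_0\sqcup D_1$ with $D_0=\{|z|\le|\pi|\}$ and $D_1=\{|z-1|\le|\pi|\}$. In each $D_i$ we have $R(z)-R(w)=(z-w)(z+w-1)/\pi$ with $|z+w-1|=1$, so $R$ multiplies distances by $1/|\pi|$. Each $D_i$ maps onto $D$, and since $d=2$ all local degrees on $D_0\sqcup D_1$ are $1$. The set $R^{-n}(D)$ consists of $2^n$ disjoint discs of radius $|\pi|^n$, and a point $y\in D$ has exactly one $n$-th preimage in each of them. The level-$n$ discs are compact, so the limit measure gives each of them mass at least $2^{-n}$, hence exactly $2^{-n}$. The radii tend to $0$ and $K$ is complete, so coding by $D_0,D_1$ identifies the limit set with $\{0,1\}^{\mathbb N}$, the map with the shift, and $\rho_R$ with the $(\frac12,\frac12)$ Bernoulli measure. Both sides of (1) are $\log2$.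

**Example 3 (unequal degrees).** Let $R(z)=z^2/(1+cz^5)$ with $0<|c|<1$, so $d=5$, and put $\ell=-\log|c|>0$. Use $t=\log r$ as coordinate of $S(0,r)$. If $t<\ell/5$ the term $1$ dominates the denominator; if $t>\ell/5$ the term $cz^5$ does. Where one monomial dominates, the local degree is the absolute value of its exponent. So $R$ acts by
$$t\mapsto2t\ \ (t<\ell/5),\ \text{ local degree }2;\qquad t\mapsto\ell-3t\ \ (t>\ell/5),\ \text{ local degree }3 .$$
(Check: $R(z)=w$ reads $cwz^5-z^2+w=0$. By the Newton polygon, for $|w|=e^t$ with $t<2\ell/5$, it has $2$ roots with $\log|z|=t/2$ and $3$ roots with $\log|z|=(\ell-t)/3$.) Let $J=[0,\ell/3]$. The inverse branches $\sigma_1(t)=t/2$ and $\sigma_2(t)=(\ell-t)/3$ send $J$ onto $[0,\ell/6]$ and $[2\ell/9,\ell/3]$, which are disjoint and lie on the correct sides of $\ell/5$. As $2+3=5=d$, a point of $J$ has no other preimages. The backward orbit of $t=0$ contains $\ell/(3\cdot2^n)$ for all $n$, so it is infinite. Its iterated preimages, weighted by multiplicity and divided by $5^n$, are the points $\sigma_{w_1}\circ\dots\circ\sigma_{w_n}(0)$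 with independent symbols of probabilities $\frac25,\frac35$. So $\rho_R$ is the Bernoulli measure $(\frac25,\frac35)$ on the Cantor set coded by $\sigma_1,\sigma_2$, on which $R$ is the shift, and
$$h_{\rho_R}(R)=\tfrac25\log\tfrac52+\tfrac35\log\tfrac53=\log5-\big(\tfrac25\log2+\tfrac35\log3\big)=\log\frac{5}{\underline{\deg}(R)} .$$
The guess holds again. Now try another invariant measure on the same Cantor set, the Bernoulli measure $\mu_p$ with weights $(p,1-p)$:
$$h_{\mu_p}(R)+\int\log\deg_R\,d\mu_p=-p\log p-(1-p)\log(1-p)+p\log2+(1-p)\log3=\log5-\Big[p\log\tfrac{p}{2/5}+(1-p)\log\tfrac{1-p}{3/5}\Big].$$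
The bracket is a Kullback–Leibler divergence, so it is $\ge0$, and it vanishes only for $p=\frac25$. This suggests that $h_\mu(R)+\int\log\deg_R\,d\mu\le\log d$ for *every* invariant $\mu$, with a divergence from the weights $\deg_R(z)/d$ as the deficit. That is what we shall prove.

## 4. Conditioning on $R^{-1}\mathcal B$ gives $(\ast)$, and points the wrong way for the converse

The sensible first approach is to make the heuristic of Section 1 literal: compute $H_\mu(\zeta|R^{-1}\mathcal B)$, the cost of locating $x$ when $R(x)$ is known. We carry it out, since its lemmas are used again.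

**Lemma 1 (local constancy).** *Let $y\in X$, and let $N_z$, $z\in R^{-1}(y)$, be pairwise disjoint open neighbourhoods of the points $z$. For all $y'$ close to $y$: $R^{-1}(y')\subset\bigcup_zN_z$, and $\sum_{z'\in N_z,\,R(z')=y'}\deg_R(z')=\deg_R(z)$ for each $z$.*

*Proof.* Choose continuous $0\le\varphi_z\le1$ supported in $N_z$ and equal to $1$ on a neighbourhood $N'_z\subset N_z$ of $z$. The map $R$ is closed, so $R^{-1}(y')\subset\bigcup_zN'_z$ for $y'$ near $y$. The $N_z$ are disjoint, so a point of $R^{-1}(y')$ in $N_z$ lies in $N'_z$, where $\varphi_z=1$. Hence $R_*\varphi_z(y')=\sum_{z'\in N_z,R(z')=y'}\deg_R(z')$. Near $y$ this function is continuous by (F2) and integer-valued, and its value at $y$ is $\deg_R(z)$. $\square$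

Two consequences. First, $\deg_R$ is upper semicontinuous, hence Borel: for $x'$ near $x$, the point $x'$ is one of the preimages of $R(x')$ in $N_x$, so $\deg_R(x')\le\deg_R(x)$. Second, $y\mapsto\#R^{-1}(y)$ is lower semicontinuous, because each $N_z$ contains at least one point of $R^{-1}(y')$.

**Extension of $R^*\mu$ to Borel functions.** We need $\int\varphi\,d(R^*\mu)=\int R_*\varphi\,d\mu$ for bounded Borel $\varphi$. If $O$ is open, $\chi_O$ is the supremum of the upward directed family of continuous $0\le\varphi\le\chi_O$, and $R_*\chi_O$ is the supremum of the functions $R_*\varphi$, since fibres are finite. So $R_*\chi_O$ is lower semicontinuous, and the identity holds for $\chi_O$ because Radon measures commute with directed suprema of lower semicontinuous functions. The Borel sets $E$ for which $R_*\chi_E$ is Borel and the identity holds are stable under complements (as $R_*1=d$) and countable disjoint unions. They contain the open sets, which are stable under finite intersections, so they are all Borel sets. Linear combinations and uniform limits finish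 the argument.

If $R^*\mu=d\mu$, then $\mu$ is invariant: $R_*(\varphi\circ R)=d\varphi$ gives $d\int\varphi\circ R\,d\mu=\int R_*(\varphi\circ R)\,d\mu=d\int\varphi\,d\mu$.

**Lemma 2 (separating fibres).** *For every measure $\mu$ and $\delta>0$ there are a finite partition $\zeta\subset\mathcal A$ and a Borel set $Y$ with $\mu(Y)\ge1-\delta$ such that, for each $y\in Y$, distinct points of $R^{-1}(y)$ lie in distinct atoms of $\zeta$.*

*Proof.* For $1\le r\le d$ the set $Y_r=\{y:\#R^{-1}(y)=r\}$ is Borel, by semicontinuity. For $y\in Y_r$ choose pairwise disjoint finite intersections of balls $N_{y,z}\ni z$ $(z\in R^{-1}(y))$ and an open $O_y\ni y$ such that, for $y'\in O_y$, each $N_{y,z}$ contains at least one point of $R^{-1}(y')$. If $y'\in O_y\cap Y_r$, then $r$ points are distributed over $r$ disjoint sets with at least one in each, so each $N_{y,z}$ contains exactly one point of $R^{-1}(y')$. Choose compact $C_r\subset Y_r$ with $\sum_r\mu(Y_r\setminus C_r)\le\delta$, and cover each $C_r$ by finitely many $O_y$ with $y\in Y_r$. Let $\zeta$ be the partition generated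 by the finitely many corresponding sets $N_{y,z}$, and put $Y=\bigcup_rC_r$. $\square$

**Lemma 3 (lower bound).** *If $R^*\mu=d\,\mu$, then $h_\mu(R)\ge I(\mu)$.*

*Proof.* **Step 1: compute conditional expectations.** For Borel $G,H$ we have $R_*(\chi_G\cdot\chi_H\circ R)=\chi_H\,R_*\chi_G$, so, using $R^*\mu=d\mu$ and then invariance,
$$\mu(G\cap R^{-1}H)=\tfrac1d\int R_*(\chi_G\cdot\chi_H\circ R)\,d\mu=\tfrac1d\int\chi_H\,R_*\chi_G\,d\mu=\tfrac1d\int_{R^{-1}H}(R_*\chi_G)\circ R\,d\mu .$$
Thus $E_\mu(\chi_G|R^{-1}\mathcal B)=\frac1d(R_*\chi_G)\circ R$.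

**Step 2: evaluate the entropy of a fibre.** Take $\zeta,Y$ from Lemma 2 and write $\zeta(x)$ for the atom containing $x$. By (E5),
$$h_\mu(R)\ge h_\mu(R,\zeta)\ge H_\mu(\zeta|R^{-1}\mathcal B)=\int\log\frac{d}{\sum_{z\in\zeta(x),\,R(z)=R(x)}\deg_R(z)}\,d\mu(x).$$
The integrand is $\ge0$. On $R^{-1}(Y)$, of measure $\ge1-\delta$, the only $z$ in the sum is $x$, and the integrand is $\log(d/\deg_R(x))$. So $h_\mu(R)\ge I(\mu)-\delta\log d$. Let $\delta\to0$. $\square$

For $\mu=\rho_R$ this is $(\ast)$. For the reverse inequality one would like to bound $h_\mu(R,\zeta)$ *above* by $H_\mu(\zeta|R^{-1}\mathcal B)$. But the inequality in (E5) goes the other way, because $\bigvee_{i\ge1}R^{-i}\zeta$ only generates a sub-$\sigma$-algebra of $R^{-1}\mathcal B$. It becomes an equality if $\zeta$ is a generator, and nothing in sight provides a finite generator. This is not a formality. On the two-sided full $2$-shift $T$ with its $(\frac12,\frac12)$ Bernoulli measure, $T^{-1}\mathcal B=\mathcal B$, so $H(\zeta|T^{-1}\mathcal B)=0$ for every $\zeta$, while the entropy is $\log2$.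 And bijective rational maps do occur here.

**Example 4 (Frobenius).** Let $K$ have characteristic $p>0$ and $R(z)=z^p$. As $K$ is perfect, every polynomial satisfies $f(z^p)=g(z)^p$, where $g$ has the $p$-th roots of the coefficients of $f$. So $|f|_{R(x)}=|g|_x^p$, and $R$ is a bijection of $X$, hence a homeomorphism, with $\deg_R=p$ everywhere. Here $R^{-1}\mathcal B=\mathcal B$ and $I(\mu)=0$ for every $\mu$. The inequality suggested by Example 3 claims that *every* invariant measure of this homeomorphism has entropy $0$. No argument valid for all homeomorphisms of compact spaces can show this; the tree structure of $X$ has to be used.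

## 5. Finite cut sets

**Lemma 4 (cut sets).** *If $\zeta\subset\mathcal A$ is a finite partition, there is a finite set $A\subset X$ such that every connected set disjoint from $A$ lies in one atom of $\zeta$.*

*Proof.* The atoms are Boolean combinations of finitely many balls $D_i$, where $D_i$ is a component of $X\setminus\{S_i\}$. Put $A=\{S_i\}$. The set $D_i\setminus A$ is open in $X\setminus A$. So is its complement in $X\setminus A$, because $X\setminus(D_i\cup\{S_i\})$ is a union of other components of $X\setminus\{S_i\}$, which are open. Hence a connected set disjoint from $A$ is, for each $i$, contained in $D_i$ or disjoint from it. $\square$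

**Lemma 5 (approximation).** *For every measure $\mu$, finite partition $\xi$ and $\eta>0$, there is a finite partition $\zeta\subset\mathcal A$ with $H_\mu(\xi|\zeta)<\eta$. Consequently, for invariant $\mu$, $h_\mu(R)=\sup\{h_\mu(R,\zeta):\zeta\subset\mathcal A\}$.*

*Proof.* **Step 1: approximate one set.** For $E$ Borel and $s>0$, take $C\subset E\subset O$ with $C$ compact, $O$ open and $\mu(O\setminus C)<s$. Cover $C$ by finitely many finite intersections of balls contained in $O$. Their union $F\in\mathcal A$ satisfies $\mu(E\triangle F)<s$.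

**Step 2: approximate a partition.** Let $E_1,\dots,E_q$ be the atoms of $\xi$ and $F_i\in\mathcal A$ with $\mu(E_i\triangle F_i)<s$. Put $G_i=F_i\setminus(F_1\cup\dots\cup F_{i-1})$ for $i<q$ and $G_q=X\setminus(F_1\cup\dots\cup F_{q-1})$; these form $\zeta$. For $i<q$, $\mu(G_i\setminus E_i)<s$. A point of $G_q\setminus E_q$ lies in some $E_i\setminus F_i$ with $i<q$, so $\mu(G_q\setminus E_q)\le(q-1)s$. Let $B=\bigcup_i(E_i\cap G_i)$ and $s'=\mu(X\setminus B)\le2(q-1)s$.

**Step 3: bound the entropy.** With $\beta=\{B,X\setminus B\}$, $H_\mu(\xi|\zeta)\le H_\mu(\beta)+H_\mu(\xi|\zeta\vee\beta)\le H_2(s')+s'\log q$, because on $B\cap G_i$ only $E_i$ occurs. This tends to $0$ with $s$. The last claim follows from (E4). $\square$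

**Frobenius by hand.** Lemma 5 settles Example 4. First, two balls $D,D'$, components of $X\setminus\{S\}$ and $X\setminus\{S'\}$, *do not cross*: one of $D\cap D'$, $D\setminus D'$, $D'\setminus D$, $X\setminus(D\cup D')$ is empty. This is clear if $S=S'$. Let $S\ne S'$. If $S'\notin D$, then $D$ is connected and avoids $S'$, so it is contained in $D'$ or disjoint from it; similarly if $S\notin D'$. If $S'\in D$ and $S\in D'$, then $X\setminus D$ is connected (it is $\{S\}$ together with the other components, each of which has $S$ in its closure since $X$ is connected). It avoids $S'$ and contains $S\in D'$, so $X\setminus D\subset D'$. Second, $N$ balls generate a partition with at most $N+1$ atoms. Indeed, suppose that one more ball $D$ cut two atoms $\alpha,\beta$ of the partition generated by earlier balls. Some earlier $D_j$ contains one of them and misses the other, and then $D$ and $D_j$ cross. So each new ball cuts at most one atom.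

The Frobenius map sends $S(a,r)$ to $S(a^p,r^p)$ and preserves type II points, so preimages of balls are balls. If $\zeta\subset\mathcal A$ is a Boolean combination of $N$ balls, then $\zeta^n$ has at most $nN+1$ atoms, so $H_\mu(\zeta^n)\le\log(nN+1)$ and $h_\mu(R,\zeta)=0$. Hence $h_\mu(R)=0$ for every invariant $\mu$.

In general, counting pieces is not enough. In Example 3 there are $2^n$ intervals at level $n$, and counting gives $\log2\approx0.693$, whereas $h_{\rho_R}(R)\approx0.673$. We need pieces that carry weights, and the weights should be degrees.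

## 6. Connected pieces and their pullbacks

Connectedness is what makes the degree of a piece well defined.

**Lemma 6 (components).** *Let $V\subset X$ be a nonempty connected Borel set. Then $R^{-1}(V)$ has at most $d$ connected components. Each component $U$ is Borel, $R(U)=V$, and $\deg(U):=\sum_{z\in U,\,R(z)=y}\deg_R(z)$ does not depend on $y\in V$. Moreover $\deg(U)\ge\deg_R(x)$ for all $x\in U$, and $\sum_U\deg(U)=d$.*

*Proof.* **Step 1: the degree of a clopen piece is constant.** Let $C$ be open and closed in $R^{-1}(V)$, and for $y\in V$ put $D_C(y)=\sum_{z\in C,R(z)=y}\deg_R(z)$. Given $y\in V$, choose disjoint open neighbourhoods $N_z$ of the points $z\in R^{-1}(y)$ such that $N_z\cap R^{-1}(V)$ is contained in $C$ or disjoint from $C$. By Lemma 1, $D_C(y')=D_C(y)$ for $y'\in V$ near $y$. Since $V$ is connected, $D_C$ is constant on $V$. If $C\neq\emptyset$ this constant is $\ge1$.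

**Step 2: there are few pieces.** $D_C$ is additive over disjoint clopen pieces and $D_{R^{-1}(V)}=d$. So $R^{-1}(V)$ cannot be split into more than $d$ nonempty disjoint clopen pieces. In a splitting with the maximal number of pieces, each piece is connected, so the pieces are the components. Being open in the Borel set $R^{-1}(V)$, they are Borel.

**Step 3: the remaining claims.** For a component $U$, $D_U\equiv\deg(U)\ge1$, so $R(U)=V$. Taking $y=R(x)$ gives $\deg(U)\ge\deg_R(x)$. Additivity gives $\sum_U\deg(U)=d$. $\square$

So let $\mathcal U_0$ be a finite partition into connected sets, and let $\mathcal U_m$ consist of the components of the sets $R^{-1}(U)$, $U\in\mathcal U_{m-1}$. Passing from $U$ to its preimage components should cost at most the mean of $\log(d/\deg_R)$. The objection is that $\mathcal U_n$ does not refine $\bigvee_{i<n}R^{-i}\mathcal U_0$, and its elements need not become small in any metric sense: for Frobenius, $\mathcal U_n=R^{-n}\mathcal U_0$ has the same number of elements for all $n$. So why should $\mathcal U_n$ say anything about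 itineraries?

The point that resolves this is Lemma 4. A connected set that misses the finite set $A$ is not cut by $\zeta$ at all, and at most $|A|$ elements of a partition meet $A$. So $H_\mu(\zeta|\mathcal U_m)$ is small as soon as all elements of $\mathcal U_m$ have small *measure*. Diameters play no role, and small measure is inherited by pullbacks, by invariance. It remains to start the construction, in spite of the infinitely many components left after removing a type II point.

**Lemma 7 (small connected pieces).** *Let $\mu$ be a measure without atoms and $\varepsilon>0$. There is a finite partition of $X$ into nonempty connected Borel sets of $\mu$-measure $\le\varepsilon$.*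

*Proof.* **Step 1: cut $X$ so that each component is small.** As points have mass $0$, every $x$ has a neighbourhood $O_x$ with $\mu(O_x)\le\varepsilon$ which is a finite intersection of balls. Cover $X$ by finitely many $O_{x_i}$. Let $A'$ be the finite set of type II points defining the balls involved, with one type II point added if necessary so that $A'\neq\emptyset$. By the argument of Lemma 4, each component $C$ of $X\setminus A'$ lies in every ball involved that it meets. Since $C$ meets some $O_{x_i}$, it lies in $O_{x_i}$, and $\mu(C)\le\varepsilon$.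

**Step 2: find where components are attached.** Components $C$ of $X\setminus A'$ are open, by local connectedness. A point of $\overline C\setminus C$ outside $A'$ would lie in another component, which is open and disjoint from $C$; so $\partial C\subset A'$. Since $X$ is connected and $\emptyset\ne C\neq X$, $\partial C\ne\emptyset$. Choose $s(C)\in\partial C$ for each $C$.

**Step 3: glue all but finitely many components.** As $\mu(A')=0$, there is a compact $Q\subset X\setminus A'$ with $\mu(Q)>1-\varepsilon$. It meets only finitely many components. Let $F$ be their set; the union of the components outside $F$ has measure $<\varepsilon$. For $s\in A'$ put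
$$V_s=\{s\}\cup\bigcup\{C:\ C\notin F,\ s(C)=s\}.$$
Each $C\cup\{s(C)\}$ is connected, lying between $C$ and $\overline C$, and all those used for $V_s$ contain $s$. So $V_s$ is connected. It is a point together with an open set, hence Borel, and $\mu(V_s)<\varepsilon$. The elements of $F$ and the $V_s$, $s\in A'$, form the partition. $\square$

From now on, for $\mu$ invariant without atoms and $\varepsilon>0$, let $\mathcal U_0$ be a partition as in Lemma 7, and define $\mathcal U_m$ as above. For $U\in\mathcal U_{m-1}$ with $\mu(U)>0$, let $U_1,\dots,U_r$ be the components of $R^{-1}(U)$ and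
$$p_i=\frac{\mu(U_i)}{\mu(U)},\qquad q_i=\frac{\deg(U_i)}{d},\qquad \mathrm{KL}_U=\sum_ip_i\log\frac{p_i}{q_i},\qquad K_m=\sum_{U\in\mathcal U_{m-1}}\mu(U)\,\mathrm{KL}_U .$$
Both $(p_i)$ and $(q_i)$ are probability vectors, since $\mu(R^{-1}U)=\mu(U)$ and $\sum_i\deg(U_i)=d$. So $\mathrm{KL}_U\ge0$ by Gibbs' inequality, and $K_m\ge0$.

**Lemma 8 (pulled-back partitions).** *Let $\mu$ be invariant without atoms, and let $\zeta\subset\mathcal A$ be a partition with $q$ atoms and cut set $A$ as in Lemma 4. Then:*

1. *$\mathcal U_m$ is a finite partition into connected Borel sets, $R(U')\in\mathcal U_{m-1}$ for $U'\in\mathcal U_m$, and $\mathcal U_n$ refines $R^{-i}\mathcal U_{n-i}$ for $0\le i\le n$.*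
2. *$\mu(U)\le\varepsilon$ for all $U\in\mathcal U_m$.*
3. *$H_\mu(\zeta|\mathcal U_m)\le|A|\,\varepsilon\log q$ for all $m$.*
4. *$H_\mu(\mathcal U_m|R^{-1}\mathcal U_{m-1})\le I(\mu)-K_m$ for $m\ge1$.*
5. *$H_\mu(\mathcal U_n)=H_\mu(\mathcal U_0)+\sum_{m=1}^nH_\mu(\mathcal U_m|R^{-1}\mathcal U_{m-1})$.*
6. *$H_\mu(\zeta^n)\le H_\mu(\mathcal U_n)+n|A|\,\varepsilon\log q$.*

*Proof.* **Item 1: the combinatorics.** Induction with Lemma 6. If $U'\in\mathcal U_n$, then $R^i(U')\in\mathcal U_{n-i}$, so $U'$ lies in an atom of $R^{-i}\mathcal U_{n-i}$.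

**Item 2: smallness persists.** For $U'\in\mathcal U_m$, $\mu(U')\le\mu(R^{-1}(R(U')))=\mu(R(U'))$ with $R(U')\in\mathcal U_{m-1}$. Induct.

**Item 3: $\mathcal U_m$ nearly determines $\zeta$.** An element of $\mathcal U_m$ disjoint from $A$ lies in one atom of $\zeta$ and contributes $0$. At most $|A|$ elements meet $A$, and each contributes at most $\mu(U)\log q\le\varepsilon\log q$.

**Item 4: the cost of one pullback.** On $R^{-1}(U)$ the partition $\mathcal U_m$ has entropy $-\sum p_i\log p_i=\sum_ip_i\log\frac1{q_i}-\mathrm{KL}_U$. Multiply by $\mu(U)$ and sum: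
$$H_\mu(\mathcal U_m|R^{-1}\mathcal U_{m-1})=\sum_{U'\in\mathcal U_m}\mu(U')\log\frac{d}{\deg(U')}-K_m\le I(\mu)-K_m ,$$
because $\deg(U')\ge\deg_R$ on $U'$ (Lemma 6).

**Item 5: add up the costs.** $\mathcal U_m$ refines $R^{-1}\mathcal U_{m-1}$, so by (E1) and invariance $H_\mu(\mathcal U_m)=H_\mu(\mathcal U_{m-1})+H_\mu(\mathcal U_m|R^{-1}\mathcal U_{m-1})$. Sum over $m$.

**Item 6: compare with itineraries.** By (E1) and (E2), then item 1, then (E3), then item 3,
$$H_\mu(\zeta^n)\le H_\mu(\mathcal U_n)+\sum_{i=0}^{n-1}H_\mu(R^{-i}\zeta|\mathcal U_n)\le H_\mu(\mathcal U_n)+\sum_{i=0}^{n-1}H_\mu(R^{-i}\zeta|R^{-i}\mathcal U_{n-i})$$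
$$=H_\mu(\mathcal U_n)+\sum_{i=0}^{n-1}H_\mu(\zeta|\mathcal U_{n-i})\le H_\mu(\mathcal U_n)+n|A|\,\varepsilon\log q .\qquad\square$$

## 7. The upper bound for all invariant measures, and equality in $(\ast)$

Lemma 8 needs a measure without atoms. The next lemma separates the atoms, the one after it treats them.

**Lemma 9 (splitting).** *Let $\mu$ be invariant, $N$ the countable set of points of positive mass, $a=\mu(N)$, and suppose $0<a<1$. Put $\mu_a=\mu(\cdot|N)$ and $\mu_c=\mu(\cdot|X\setminus N)$. Both are invariant, $h_\mu(R,\zeta)=a\,h_{\mu_a}(R,\zeta)+(1-a)\,h_{\mu_c}(R,\zeta)$ for every $\zeta$, $h_\mu(R)=a\,h_{\mu_a}(R)+(1-a)\,h_{\mu_c}(R)$, and $I(\mu)=a\,I(\mu_a)+(1-a)\,I(\mu_c)$.*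

*Proof.* **Step 1: invariance.** Fibres are finite, so $\mu_c(R^{-1}(y))=0$ for all $y$ and the image of $\mu_c$ under $R$ has no atoms. The image of $\mu_a$ is carried by the countable set $R(N)$. Their combination with weights $1-a$, $a$ is $\mu$, and the decomposition into atomic and atomless parts is unique.

**Step 2: entropy.** With $\beta=\{N,X\setminus N\}$, $H_\mu(\zeta^n|\beta)=aH_{\mu_a}(\zeta^n)+(1-a)H_{\mu_c}(\zeta^n)$, and $H_\mu(\zeta^n|\beta)\le H_\mu(\zeta^n)\le H_\mu(\zeta^n|\beta)+\log2$. Divide by $n$ and let $n\to\infty$. The formula for $h_\mu(R)$ follows by taking suprema: each side is monotone under refinement of $\zeta$, and two partitions have a common refinement. The formula for $I$ is clear. $\square$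

**Lemma 10 (atomic measures).** *Let $\mu$ be invariant and purely atomic. Then $h_\mu(R)=0$, and $R$ permutes the atoms of $\mu$ and preserves their masses.*

*Proof.* **Step 1: invariant finite sets.** For $t>0$ the set $E_t=\{x:\mu(\{x\})\ge t\}$ is finite. Since $\mu(\{R(x)\})=\mu(R^{-1}(R(x)))\ge\mu(\{x\})$, $R(E_t)\subset E_t$.

**Step 2: entropy.** Let $0<\eta<1$ and choose $t$ with $\mu(E_t)\ge1-\eta$. The itinerary of a point under a partition $\zeta$ with $q$ atoms is determined by the point, so points of $E_t$ have at most $|E_t|$ itineraries. Conditioning on $\{E_t,X\setminus E_t\}$ gives $H_\mu(\zeta^n)\le\log2+\log|E_t|+\eta\,n\log q$. So $h_\mu(R,\zeta)\le\eta\log q$ for every $\eta$, that is, $h_\mu(R,\zeta)=0$.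

**Step 3: permutation.** We have $E_t\subset R^{-1}(E_t)$ with equal measures, so $R^{-1}(E_t)\setminus E_t$ is a null set. For $y\in E_t$ this gives $\mu(R^{-1}(y)\cap E_t)=\mu(R^{-1}(y))=\mu(\{y\})>0$. So $R:E_t\to E_t$ is surjective, hence bijective since $E_t$ is finite, and the single point of $R^{-1}(y)\cap E_t$ has the mass of $y$. Every atom is in some $E_t$. $\square$

**Theorem 1.** *For every $R$-invariant measure $\mu$ on $\mathsf P^1_K$,*
$$h_\mu(R)+\int\log\deg_R\,d\mu\le\log\deg(R).$$

*Proof.* The claim is $h_\mu(R)\le I(\mu)$.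

**Step 1: measures without atoms.** Let $\zeta\subset\mathcal A$ be a finite partition with $q$ atoms and cut set $A$, and let $\varepsilon>0$. Items 4, 5, 6 of Lemma 8, with $K_m\ge0$, give $H_\mu(\zeta^n)\le H_\mu(\mathcal U_0)+n\,I(\mu)+n|A|\,\varepsilon\log q$. Divide by $n$ and let $n\to\infty$: $h_\mu(R,\zeta)\le I(\mu)+|A|\,\varepsilon\log q$. Here $A$ and $q$ depend only on $\zeta$ and $\varepsilon$ is arbitrary, so $h_\mu(R,\zeta)\le I(\mu)$. By Lemma 5, $h_\mu(R)\le I(\mu)$.

**Step 2: purely atomic measures.** By Lemma 10, $h_\mu(R)=0\le I(\mu)$.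

**Step 3: the general case.** Combine Steps 1 and 2 by Lemma 9. $\square$

**Corollary.** *For every $K$ and $R$ as in Section 1, $h_{\rho_R}(R)=\log\big(\deg(R)/\underline{\deg}(R)\big)$.*

*Proof.* $\rho_R$ is invariant, so Theorem 1 gives $h_{\rho_R}(R)\le\log d-\int\log\deg_R\,d\rho_R=\log(\deg(R)/\underline{\deg}(R))$. The opposite inequality is $(\ast)$, which Lemma 3 also proves, since $R^*\rho_R=d\rho_R$. $\square$

In particular $h_{\rho_R}(R)=\log d$ if and only if $\deg_R=1$ $\rho_R$-almost everywhere (Example 2), and $h_{\rho_R}(R)=0$ if and only if $\deg_R=d$ $\rho_R$-almost everywhere (Examples 1 and 4).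

## 8. Which measures give equality

The terms $K_m$ were thrown away in Theorem 1. They measure how far $\mu$ is from giving each preimage component its share $\deg(U_i)/d$. If equality holds, they must be small, and this forces $R^*\mu=d\mu$. In Example 3 it is the statement that only $p=\frac25$ gives equality among the $\mu_p$.

**Theorem 2.** *Let $\mu$ be an $R$-invariant measure. Then $h_\mu(R)+\int\log\deg_R\,d\mu=\log d$ if and only if $R^*\mu=d\,\mu$. In particular*
$$\max_{\mu\ \text{invariant}}\Big(h_\mu(R)+\int\log\deg_R\,d\mu\Big)=\log d,$$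
*and the maximum is attained at $\rho_R$.*

*Proof.* If $R^*\mu=d\mu$, Lemma 3 gives $h_\mu(R)\ge I(\mu)$ and Theorem 1 gives $\le$. This proves "if", and the last sentence follows from $R^*\rho_R=d\rho_R$. Now assume $h_\mu(R)=I(\mu)$.

**Step 1: reduce to two cases.** The deficit $I(\mu)-h_\mu(R)$ is $\ge0$ by Theorem 1 and, by Lemma 9, it is the combination of the deficits of $\mu_a$ and $\mu_c$ with positive weights. So both vanish, and it suffices to treat purely atomic $\mu$ and $\mu$ without atoms: $R^*\mu_a=d\mu_a$ and $R^*\mu_c=d\mu_c$ add up.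

**Step 2: purely atomic $\mu$.** By Lemma 10, $h_\mu(R)=0$, so $\int\log(d/\deg_R)\,d\mu=0$ and $\deg_R=d$ at each atom $x$; hence $R^{-1}(R(x))=\{x\}$. Also by Lemma 10, each atom $y$ is the image of an atom $z_y$ of the same mass, and then $R^{-1}(y)=\{z_y\}$ with $\deg_R(z_y)=d$. So for continuous $\varphi$, $\frac1d\int R_*\varphi\,d\mu=\sum_y\mu(\{y\})\,\varphi(z_y)=\int\varphi\,d\mu$.

**Step 3: without atoms, find a level with small $K_m$.** Let $G\in\mathcal A$, let $A_G$ be a cut set for $\{G,X\setminus G\}$, and let $\eta>0$. By Lemma 5 choose $\zeta\subset\mathcal A$ with $h_\mu(R,\zeta)\ge I(\mu)-\eta$. With its $q$ and $A$, choose $0<\varepsilon\le\eta$ with $|A|\,\varepsilon\log q\le\eta$. Items 4–6 of Lemma 8 give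
$$\tfrac1n\sum_{m=1}^nK_m\le\tfrac1nH_\mu(\mathcal U_0)+I(\mu)+\eta-\tfrac1nH_\mu(\zeta^n).$$
As $n\to\infty$ the right side tends to $I(\mu)+\eta-h_\mu(R,\zeta)\le2\eta$. So some $m$ has $K_m\le3\eta$. Fix it.

**Step 4: small $K_m$ means nearly correct shares.** Pinsker's inequality is $\sum_i|p_i-q_i|\le\sqrt{2\,\mathrm{KL}_U}$. Elements of measure zero and their preimage components contribute nothing, so with the Cauchy–Schwarz inequality,
$$\sum_{U'\in\mathcal U_m}\Big|\mu(U')-\tfrac{\deg(U')}{d}\,\mu(R(U'))\Big|\le\sum_{U\in\mathcal U_{m-1}}\mu(U)\sqrt{2\,\mathrm{KL}_U}\le\sqrt{2K_m}\le\sqrt{6\eta}.\tag{2}$$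

**Step 5: compare $\mu(G)$ with $\frac1dR^*\mu(G)$.** By Lemma 6, $R_*\chi_{U'}=\deg(U')\,\chi_{R(U')}$, so $\frac1d\int R_*\chi_{U'}\,d\mu=\frac{\deg(U')}d\,\mu(R(U'))$: the sum in (2) compares $\mu$ and $\frac1dR^*\mu$ on the elements of $\mathcal U_m$. Elements disjoint from $A_G$ are contained in $G$ or disjoint from it. For the at most $|A_G|$ other elements, $0\le\mu(U'\cap G)\le\varepsilon$ and $0\le\frac1d\int R_*\chi_{U'\cap G}\,d\mu\le\mu(R(U'))\le\varepsilon$. Hence
$$\Big|\mu(G)-\tfrac1d\int R_*\chi_G\,d\mu\Big|\le\sqrt{6\eta}+|A_G|\,\eta .$$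
Let $\eta\to0$: the Radon measures $\mu$ and $\frac1dR^*\mu$ agree on $\mathcal A$.

**Step 6: pass to all Borel sets.** Every open set is the directed union of the finite unions of finite intersections of balls that it contains, and these lie in $\mathcal A$. Radon measures commute with such directed unions of open sets, so the two measures agree on open sets, hence coincide. $\square$

**Remark (uniqueness).** If equality holds for $\mu$ and $\mu$-almost every point has infinite backward orbit, then $\mu=\rho_R$. Indeed, iterating $R^*\mu=d\mu$ gives $\int\varphi\,d\mu=\int d^{-n}(R_*)^n\varphi\,d\mu$ for continuous $\varphi$. The integrands are bounded by $\sup|\varphi|$ and converge almost everywhere to $\int\varphi\,d\rho_R$, by equidistribution of iterated preimages of non-exceptional points. Exceptional points must be excluded: for a polynomial, $\delta_\infty$ also gives equality, since $h=0$ and $\deg_R(\infty)=d$.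

## 9. Rokhlin's formula

Section 4 stopped because $h_\mu(R,\zeta)$ can exceed $H_\mu(\zeta|R^{-1}\mathcal B)$. With the partitions $\mathcal U_m$ we can show that after taking suprema the two agree, for every invariant measure.

**Theorem 3 (Rokhlin formula).** *For every $R$-invariant measure $\mu$, $h_\mu(R)=\sup_\zeta H_\mu(\zeta|R^{-1}\mathcal B)$, where $\zeta$ runs over finite Borel partitions.*

*Proof.* Let $h^*_\mu$ be the right side. By (E5), $h_\mu(R)\ge h^*_\mu$.

**Step 1: approximate the condition $R^{-1}\mathcal B$ by finite partitions.** We claim that for every finite $\zeta$,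
$$\inf_{\zeta'\subset\mathcal A}H_\mu(\zeta|R^{-1}\zeta')=\inf_{\xi}H_\mu(\zeta|R^{-1}\xi)=H_\mu(\zeta|R^{-1}\mathcal B),\tag{3}$$
with $\xi$ running over all finite Borel partitions. First equality: $H_\mu(\zeta|R^{-1}\zeta')\le H_\mu(\zeta|R^{-1}\xi)+H_\mu(R^{-1}\xi|R^{-1}\zeta')=H_\mu(\zeta|R^{-1}\xi)+H_\mu(\xi|\zeta')$, and the last term can be made small by Lemma 5. Second equality: "$\ge$" is monotonicity in the condition. For "$\le$", let $g_F=E_\mu(\chi_F|R^{-1}\mathcal B)$ for $F\in\zeta$, with values in $[0,1]$. Divide the range of the vector $(g_F)_F$ into cubes of side $1/k$. The preimages of the cubes form a finite partition into elements of $R^{-1}\mathcal B$, of the form $R^{-1}\xi$. On each cell of positive measure, $E_\mu(\chi_F|R^{-1}\xi)$ is the average of $g_F$, so it differs from $g_F$ by at most $1/k$. As $\phi$ is uniformly continuous on $[0,1]$, $H_\mu(\zeta|R^{-1}\xi)\to H_\mu(\zeta|R^{-1}\mathcal B)$ as $k\to\infty$.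

**Step 2: the set-up without atoms.** Let $\mu$ have no atoms. Fix a finite partition $\zeta_0\subset\mathcal A$, whose entropy we want to bound, and $\delta>0$. Take $\zeta,Y$ from Lemma 2, and any finite partition $\zeta'\subset\mathcal A$. Let $A_0,A,A'$ be cut sets for $\zeta_0,\zeta,\zeta'$, and $q_0,q,q'$ the numbers of atoms. Let $\varepsilon>0$ satisfy $|A|\,\varepsilon\le\frac12$. For $m\ge1$, by (E1) and (E2),
$$H_\mu(\mathcal U_m|R^{-1}\mathcal U_{m-1})\le H_\mu(\zeta|R^{-1}\mathcal U_{m-1})+H_\mu(\mathcal U_m|\zeta\vee R^{-1}\mathcal U_{m-1}).\tag{4}$$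

**Step 3: the first term of (4), where $\zeta'$ replaces $\mathcal U_{m-1}$.** Inserting $R^{-1}\zeta'$ and using (E1)–(E3) and item 3 of Lemma 8,
$$H_\mu(\zeta|R^{-1}\mathcal U_{m-1})\le H_\mu(\zeta|R^{-1}\zeta')+H_\mu(\zeta'|\mathcal U_{m-1})\le H_\mu(\zeta|R^{-1}\zeta')+|A'|\,\varepsilon\log q' .$$

**Step 4: the second term of (4), where $\zeta$ tells the components apart.** Let $\mathrm{Bad}$ be the union of the elements of $\mathcal U_m$ meeting $A$; then $\mu(\mathrm{Bad})\le|A|\,\varepsilon$. An atom of the condition is $Q=R^{-1}(U)\cap F$ with $U\in\mathcal U_{m-1}$ and $F\in\zeta$; it meets at most $d$ elements of $\mathcal U_m$. Suppose two distinct components $U_1,U_2$ of $R^{-1}(U)$, both disjoint from $A$, meet $F$. By Lemma 4 they lie in $F$, and by Lemma 6 each maps onto $U$. So every $y\in U$ has two distinct preimages in $F$, whence $U\cap Y=\emptyset$. The sets $R^{-1}(U)$ with $U\cap Y=\emptyset$ have total measure $\le1-\mu(Y)\le\delta$, and they contribute at most $\delta\log d$.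

For every other $Q$ of positive measure, $Q\setminus\mathrm{Bad}$ lies in a single element of $\mathcal U_m$. With $b_Q=\mu(Q\cap\mathrm{Bad})/\mu(Q)$, the entropy of $\mathcal U_m$ on $Q$ is at most $H_2(b_Q)+b_Q\log d$: first decide whether the point is in $\mathrm{Bad}$, then choose among at most $d$ elements. Put $b_Q=0$ for the $Q$ treated before. By Jensen's inequality, $\sum_Q\mu(Q)H_2(b_Q)\le H_2\big(\sum_Q\mu(Q)b_Q\big)\le H_2(|A|\,\varepsilon)$, since $\sum_Q\mu(Q)b_Q\le|A|\,\varepsilon\le\frac12$. So the second term of (4) is at most $\delta\log d+H_2(|A|\,\varepsilon)+|A|\,\varepsilon\log d$.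

**Step 5: conclude without atoms.** Items 5 and 6 of Lemma 8, applied to $\zeta_0$, and Steps 3 and 4 give
$$h_\mu(R,\zeta_0)\le H_\mu(\zeta|R^{-1}\zeta')+|A'|\,\varepsilon\log q'+\delta\log d+H_2(|A|\,\varepsilon)+|A|\,\varepsilon\log d+|A_0|\,\varepsilon\log q_0 .$$
The partitions $\zeta_0,\zeta,\zeta'$ do not depend on $\varepsilon$. Let $\varepsilon\to0$, then take the infimum over $\zeta'\subset\mathcal A$: by (3), $h_\mu(R,\zeta_0)\le H_\mu(\zeta|R^{-1}\mathcal B)+\delta\log d\le h^*_\mu+\delta\log d$. Let $\delta\to0$; then $h_\mu(R,\zeta_0)\le h^*_\mu$, and $h_\mu(R)\le h^*_\mu$ by Lemma 5.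

**Step 6: the general case.** If $\mu$ is purely atomic, $h_\mu(R)=0\le h^*_\mu$ by Lemma 10. Otherwise, if $\mu$ has atoms, use Lemma 9, its notation, and $\beta=\{N,X\setminus N\}$. For finite $\zeta,\xi$,
$$H_\mu(\zeta|R^{-1}\xi)\ge H_\mu(\zeta|\beta\vee R^{-1}\xi)=a\,H_{\mu_a}(\zeta|R^{-1}\xi)+(1-a)\,H_{\mu_c}(\zeta|R^{-1}\xi)\ge(1-a)\,H_{\mu_c}(\zeta|R^{-1}\mathcal B).$$
The infimum over $\xi$ and (3) give $H_\mu(\zeta|R^{-1}\mathcal B)\ge(1-a)H_{\mu_c}(\zeta|R^{-1}\mathcal B)$, and the supremum over $\zeta$ gives $h^*_\mu\ge(1-a)\,h^*_{\mu_c}$. By Lemmas 9 and 10 and Step 5,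
$$h_\mu(R)=(1-a)\,h_{\mu_c}(R)=(1-a)\,h^*_{\mu_c}\le h^*_\mu .\qquad\square$$
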